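\title{The neutral component of the automorphism group of an affine variety without additive group actions}

\begin{abstract}
Let $Y$ be an affine variety over an algebraically closed field of characteristic zero. We prove that the ind-group $\operatorname{Aut}(Y)$ is discrete if $Y$ admits no effective action of $\mathbb{G}_{\mathrm a}$ or $\mathbb{G}_{\mathrm m}$, and that its neutral component is an algebraic torus of rank at most $\dim Y$ if $Y$ admits no effective action of $\mathbb{G}_{\mathrm a}$. The method is to expand the logarithmic derivative of a curve of automorphisms at a point at infinity of the curve. Wherever the curve has a pole, the leading coefficient is either a locally nilpotent derivation or a diagonalizable derivation with integer eigenvalues.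
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $\mathbb{K}$ is an algebraically closed field of characteristic zero, and an \emph{affine variety} is an integral affine scheme of finite type over $\mathbb{K}$. We fix an affine variety $Y$ and write $A=\mathcal{O}(Y)$, so that $A$ is a finitely generated $\mathbb{K}$-algebra and a domain. Let $\mathbb{G}_{\mathrm a}=(\mathbb{K},+)$ and $\mathbb{G}_{\mathrm m}=(\mathbb{K}^*,\cdot)$. An action of a group on $Y$ is \emph{effective} if only the neutral element acts as the identity. Unmarked tensor products are over $\mathbb{K}$.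

\subsection*{The ind-group $\operatorname{Aut}(Y)$}
The group of automorphisms of $Y$ can be too large to be an algebraic group, but it is always an increasing union of affine algebraic sets. Choose generators $x_1,\dots,x_n$ of $A$ and finite-dimensional subspaces $A^{(1)}\subset A^{(2)}\subset\cdots$ with union $A$. An endomorphism $g$ of $Y$ is determined by the tuple $(g^*x_1,\dots,g^*x_n)\in A^n$, and a tuple $(h_1,\dots,h_n)$ arises in this way if and only if $P(h_1,\dots,h_n)=0$ for every polynomial $P$ with $P(x_1,\dots,x_n)=0$. Let $\operatorname{End}_d(Y)$ be the set of such tuples in $(A^{(d)})^n$. Expanding $P(h_1,\dots,h_n)$ in a basis of $A$ turns each relation into polynomial equations for the coordinates of the $h_i$, so $\operatorname{End}_d(Y)$ is closed in the affine space $(A^{(d)})^n$. We record an automorphism together with its inverse and put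
\[
\operatorname{Aut}_d(Y)=\{(g,g')\in\operatorname{End}_d(Y)\times\operatorname{End}_d(Y) : gg'=g'g=\mathrm{id}\}.
\]
These conditions are again polynomial. Thus each $\operatorname{Aut}_d(Y)$ is an affine algebraic set, closed in $\operatorname{Aut}_{d+1}(Y)$, and $\operatorname{Aut}(Y)=\bigcup_d\operatorname{Aut}_d(Y)$. This filtration is the \emph{ind-structure} of $\operatorname{Aut}(Y)$. We fix the choices above once; every statement is proved for an arbitrary choice.

An \emph{algebraic subset} of $\operatorname{Aut}(Y)$ is a locally closed subset of some $\operatorname{Aut}_d(Y)$, and a \emph{morphism} $S\to\operatorname{Aut}(Y)$ from an affine algebraic set $S$ is a morphism into some $\operatorname{Aut}_d(Y)$. The \emph{neutral component} $\operatorname{Aut}^\circ(Y)$ is the union of all irreducible algebraic subsets that contain the identity, and $\operatorname{Aut}(Y)$ is \emph{discrete} if $\operatorname{Aut}^\circ(Y)=\{\mathrm{id}\}$. So discreteness says that the identity map of $Y$ does not move in an irreducible algebraic family of automorphisms. A subgroup of $\operatorname{Aut}(Y)$ \emph{is an algebraic group}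 if it is an algebraic subset, and it \emph{is an algebraic torus} of rank $r$ if it is the image of a homomorphism $\mathbb{G}_{\mathrm m}^r\to\operatorname{Aut}(Y)$ that is a closed embedding into some $\operatorname{Aut}_d(Y)$. A \emph{subtorus} of $\operatorname{Aut}(Y)$ is the image of an effective regular action of some $\mathbb{G}_{\mathrm m}^r$, $r\ge0$.

\subsection*{What to expect}
The automorphisms of $\mathbb{A}^1$ are the maps $x\mapsto ax+b$; they form an irreducible surface that contains both $\mathbb{G}_{\mathrm a}$ and $\mathbb{G}_{\mathrm m}$. Removing a point destroys the translations: the automorphisms of $\mathbb{A}^1\setminus\{0\}$ are the maps $x\mapsto ax^{\pm1}$, and the neutral component is $\mathbb{G}_{\mathrm m}$. Removing a second point leaves a finite group, since an automorphism of $\mathbb{A}^1\setminus\{0,1\}$ is a M\"obius transformation that permutes $0,1,\infty$. On $\mathbb{A}^2$ the maps $(x,y)\mapsto(x,y+f(x))$ form families of every dimension. In each case the continuous families come from actions of $\mathbb{G}_{\mathrm a}$ and $\mathbb{G}_{\mathrm m}$.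

The structure of algebraic groups suggests that this is the rule. A connected affine algebraic group with a unipotent element $u\ne1$ contains the copy $\{\exp(r\log u)\}$ of $\mathbb{G}_{\mathrm a}$, and one without such an element consists of semisimple elements and is a torus. If $\operatorname{Aut}^\circ(Y)$ behaved like such a group, it would be a torus when $\mathbb{G}_{\mathrm a}$ does not act, and trivial when neither $\mathbb{G}_{\mathrm a}$ nor $\mathbb{G}_{\mathrm m}$ acts. The second expectation is the problem that we solve; its source is the paper of Beldiev and Perepechko \cite{BP}.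

\medskip
\noindent\textbf{Conjecture.} \emph{If an affine variety $Y$ admits no effective $\mathbb{G}_{\mathrm a}$- or $\mathbb{G}_{\mathrm m}$-action, then $\operatorname{Aut}(Y)$ is discrete.}
\medskip

The analogy with algebraic groups is not a proof. An irreducible algebraic subset $Z\ni\mathrm{id}$ is not a subgroup, and nothing confines the products $Z\cdot Z\cdots Z$ to one $\operatorname{Aut}_d(Y)$. One may try to differentiate a curve in $Z$ at the identity, but the resulting derivation of $A$ need not come from any action of $\mathbb{G}_{\mathrm a}$ or $\mathbb{G}_{\mathrm m}$ (Example~\ref{ex:plane}).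

\subsection*{Results}

\begin{theorem}\label{thm:discrete}
If $Y$ admits no effective $\mathbb{G}_{\mathrm a}$- or $\mathbb{G}_{\mathrm m}$-action, then $\operatorname{Aut}^\circ(Y)=\{\mathrm{id}\}$. Thus the conjecture holds.
\end{theorem}

\begin{theorem}\label{thm:torus}
If $Y$ admits no effective $\mathbb{G}_{\mathrm a}$-action, then $\operatorname{Aut}^\circ(Y)$ is an algebraic torus $T$ with $\operatorname{rk}T\le\dim Y$, and it contains every subtorus of $\operatorname{Aut}(Y)$. For all integers $0\le r\le n$ with $n\ge1$ there is such a $Y$ with $\dim Y=n$ and $\operatorname{rk}T=r$.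
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(i)] $\operatorname{Aut}(Y)$ is discrete if and only if $Y$ admits no effective $\mathbb{G}_{\mathrm a}$- or $\mathbb{G}_{\mathrm m}$-action.
\item[(ii)] If $\dim Y\ge2$, the following are equivalent: $\operatorname{Aut}^\circ(Y)$ is an algebraic group; $Y$ admits no effective $\mathbb{G}_{\mathrm a}$-action; $\operatorname{Aut}^\circ(Y)$ is an algebraic torus.
\end{enumerate}
\end{corollary}

The idea is to differentiate a curve of automorphisms where it leaves $\operatorname{Aut}(Y)$, and not at the identity. The curve is affine, so if it is not constant its coefficients have a pole at some point at infinity, and the pole forces the leading coefficient of the logarithmic derivative to generate a group action. This local statement is Proposition~\ref{prop:local}. Theorem~\ref{thm:discrete} follows from it at once (Section~\ref{sec:discrete}); Theorem~\ref{thm:torus} needs in addition a count of poles over all points at infinity (Section~\ref{sec:torus}).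

\section{Actions, derivations and families}\label{sec:prelim}

\subsection*{Additive actions}
A derivation of $A$ is always $\mathbb{K}$-linear. A derivation $\partial$ is \emph{locally nilpotent} if for each $f\in A$ there is an $n$ with $\partial^nf=0$. The $\mathbb{G}_{\mathrm a}$-actions on $Y$ correspond bijectively to the locally nilpotent derivations of $A$: the element $r\in\mathbb{K}$ acts on functions by $\exp(r\partial)=\sum_n r^n\partial^n/n!$, and the action is trivial exactly when $\partial=0$. The kernel of a nontrivial action is a proper closed subgroup of $\mathbb{G}_{\mathrm a}$, hence finite, hence trivial in characteristic zero. So $Y$ has an effective $\mathbb{G}_{\mathrm a}$-action if and only if $A$ has a nonzero locally nilpotent derivation.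

\subsection*{Torus actions}
Let $M\cong\mathbb{Z}^r$ and let $T=\operatorname{Hom}(M,\mathbb{K}^*)\cong\mathbb{G}_{\mathrm m}^r$ be the torus with character lattice $M$; thus $\chi\in M$ is a function $\tau\mapsto\chi(\tau)$ on $T$, and these functions form a basis of $\mathcal{O}(T)$. Actions of $T$ on $Y$ correspond bijectively to gradings $A=\bigoplus_{\chi\in M}A_\chi$, by the rule $\tau^*f=\chi(\tau)f$ for $f\in A_\chi$. The \emph{weights} are the $\chi$ with $A_\chi\neq0$. Let $M'\subset M$ be the subgroup that they generate. An element $\tau$ acts trivially if and only if it lies in $\operatorname{Hom}(M/M',\mathbb{K}^*)$, and this group is trivial only for $M'=M$, because $\mathbb{K}^*$ contains elements of every prime order. Hence: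
\begin{itemize}
\item the action of $T$ is effective if and only if the weights generate $M$;
\item in any case the same grading defines an effective action of the torus $\operatorname{Hom}(M',\mathbb{K}^*)$.
\end{itemize}
A \emph{cocharacter} of $T$ is a homomorphism $\lambda\colon M\to\mathbb{Z}$. It defines a homomorphism $\mathbb{G}_{\mathrm m}\to T$, also written $\lambda$, by $\chi(\lambda(r))=r^{\lambda(\chi)}$.

Call a derivation $E$ of $A$ \emph{$\mathbb{Z}$-diagonalizable} if $A=\bigoplus_{j\in\mathbb{Z}}\ker(E-j)$. By the Leibniz rule these eigenspaces form a $\mathbb{Z}$-grading, and every $\mathbb{Z}$-grading arises from a unique such $E$. So $\mathbb{G}_{\mathrm m}$-actions correspond to $\mathbb{Z}$-diagonalizable derivations. If $E\ne0$, the weights generate a nonzero subgroup $M'\cong\mathbb{Z}$ of $\mathbb{Z}$, and $Y$ has an effective $\mathbb{G}_{\mathrm m}$-action.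

A linear operator on $A$ is \emph{locally finite} if every element lies in a finite-dimensional stable subspace. Locally nilpotent and $\mathbb{Z}$-diagonalizable derivations are locally finite.

\begin{lemma}\label{lem:rank}
If a torus of rank $r$ acts effectively on $Y$, with ring of invariants $A_0$, then $r+\operatorname{trdeg}_{\mathbb{K}}A_0\le\dim Y$.
\end{lemma}

\begin{proof}
The weights generate $M$, so there are linearly independent weights $\chi_1,\dots,\chi_r$. Choose $0\ne f_i\in A_{\chi_i}$. In a relation $\sum_\alpha c_\alpha f_1^{\alpha_1}\cdots f_r^{\alpha_r}=0$ with $c_\alpha\in A_0$ the terms have pairwise distinct degrees $\sum_i\alpha_i\chi_i$, so each term vanishes. As $A$ is a domain, all $c_\alpha$ vanish. Hence $f_1,\dots,f_r$ are algebraically independent over the fraction field of $A_0$, and $\dim Y=\operatorname{trdeg}_{\mathbb{K}}A\ge r+\operatorname{trdeg}_{\mathbb{K}}A_0$.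
\end{proof}

\subsection*{Families of automorphisms}
Let $S$ be an affine algebraic set, with reduced coordinate ring $\mathcal{O}(S)$. For $G=\sum_i f_i\otimes a_i\in A\otimes\mathcal{O}(S)$ and $t\in S$ put $G(t)=\sum_i a_i(t)f_i\in A$. Evaluation at $t$ is an algebra homomorphism. If $G(t)=0$ for all $t$, then $G=0$: take the $f_i$ linearly independent, so that every $a_i$ vanishes on $S$. The next lemma replaces a family of automorphisms by one automorphism of a larger ring.

\begin{lemma}\label{lem:family}
Let $\varphi\colon S\to\operatorname{Aut}(Y)$, $t\mapsto\varphi_t$, be a map.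
\begin{enumerate}
\item[(a)] If $\varphi$ is a morphism, there is an $\mathcal{O}(S)$-algebra automorphism $\Phi$ of $A\otimes\mathcal{O}(S)$ with $\Phi(f)(t)=\varphi_t^*f$ and $\Phi^{-1}(f)(t)=(\varphi_t^{-1})^*f$ for all $f\in A$ and $t\in S$.
\item[(b)] If for each $i$ there are elements of $A\otimes\mathcal{O}(S)$ with values $\varphi_t^*x_i$ and $(\varphi_t^{-1})^*x_i$ at every $t\in S$, then $\varphi$ is a morphism.
\item[(c)] If $\varphi$ is a morphism, $S$ is irreducible and $\mathrm{id}\in\varphi(S)$, then $\varphi(S)\subset\operatorname{Aut}^\circ(Y)$.
\end{enumerate}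
\end{lemma}

\begin{proof}
(a) The components of $\varphi\colon S\to(A^{(d)})^{2n}$ are elements $X_i,X_i'\in A^{(d)}\otimes\mathcal{O}(S)$ with $X_i(t)=\varphi_t^*x_i$ and $X'_i(t)=(\varphi_t^{-1})^*x_i$. If $P(x_1,\dots,x_n)=0$, then $P(X_1,\dots,X_n)$ has the value $\varphi_t^*P(x_1,\dots,x_n)=0$ at each $t$, so it is zero; the same holds for the $X_i'$. Hence $x_i\mapsto X_i$ and $x_i\mapsto X'_i$ define $\mathcal{O}(S)$-algebra endomorphisms $\Phi$ and $\Psi$ of $A\otimes\mathcal{O}(S)$, with $\Phi(G)(t)=\varphi_t^*(G(t))$ and $\Psi(G)(t)=(\varphi_t^{-1})^*(G(t))$ for all $G$. Then $\Phi\Psi(G)$ and $\Psi\Phi(G)$ have the same values as $G$, so $\Psi=\Phi^{-1}$.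

(b) The $2n$ given elements lie in $A^{(d)}\otimes\mathcal{O}(S)$ for some $d$. They define a morphism $S\to(A^{(d)})^{2n}$ with image in $\operatorname{Aut}_d(Y)$, and this morphism is $\varphi$.

(c) The closure of $\varphi(S)$ in $\operatorname{Aut}_d(Y)$ is an irreducible algebraic subset that contains $\mathrm{id}$.
\end{proof}

We record three consequences. First, an action $\alpha\colon G\times Y\to Y$ of an affine algebraic group defines a morphism $G\to\operatorname{Aut}(Y)$: apply (b) to $\alpha^*x_i\in A\otimes\mathcal{O}(G)$ and to its image under the inversion of $G$. If $G$ is connected, the image lies in $\operatorname{Aut}^\circ(Y)$ by (c). Second, (a) applied to $S=\operatorname{Aut}_d(Y)$ shows that for $f\in A$ and a linear form $\ell$ on $A$ the functions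
\begin{equation}\label{eq:coefficients}
h\mapsto\ell(h^*f),\qquad h\mapsto\ell\bigl((h^{-1})^*f\bigr)
\end{equation}
are regular on $\operatorname{Aut}_d(Y)$. Third, $(g,h)\mapsto gh^{-1}$ is a morphism $\operatorname{Aut}_d(Y)\times\operatorname{Aut}_d(Y)\to\operatorname{Aut}(Y)$: expand $g^*x_i$ in a basis $(e_k)$ of $A^{(d)}$, apply (a) to $(h^{-1})^*e_k$, do the same for the inverse $hg^{-1}$, and use (b). Restricting to a product of two irreducible closed subsets through $\mathrm{id}$ and applying (c), we see that $\operatorname{Aut}^\circ(Y)$ is a subgroup.

One parameter is enough to reach any element of $\operatorname{Aut}^\circ(Y)$. A \emph{pointed curve of automorphisms} is a morphism $\varphi\colon C\to\operatorname{Aut}(Y)$ from a smooth irreducible affine curve $C$, together with a point $t_0\in C$ such that $\varphi_{t_0}=\mathrm{id}$.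

\begin{lemma}\label{lem:curve}
Every $g\in\operatorname{Aut}^\circ(Y)$ with $g\neq\mathrm{id}$ is a value of a pointed curve of automorphisms.
\end{lemma}

\begin{proof}
Let $Z$ be an irreducible algebraic subset that contains $\mathrm{id}$ and $g$. Its closure $\overline{Z}$ in the ambient $\operatorname{Aut}_d(Y)$ is an affine variety. Any two points of an irreducible variety lie on an irreducible curve \cite[\S6, Lemma]{Mum}, so there is an irreducible closed curve $\Gamma\subset\overline{Z}$ through $\mathrm{id}$ and $g$. The normalization $C\to\Gamma$ is finite and surjective, so $C$ is a smooth affine curve with points over $\mathrm{id}$ and over $g$.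
\end{proof}

For such a curve, $\overline{C}$ denotes the smooth projective curve that contains $C$ as an open subset, and $C_\infty=\overline{C}\setminus C$ is the finite set of \emph{points at infinity}. A local parameter $s$ at $p\in C_\infty$ gives an embedding $\mathcal{O}(C)\subset\mathbb{K}(\overline{C})\subset\mathbb{K}((s))$ under which $\operatorname{ord}_p$ becomes the $s$-adic order. Base change along it turns $\Phi$ into an automorphism of the $\mathbb{K}((s))$-algebra $A\otimes\mathbb{K}((s))$. This is the object of the next section.

\section{The logarithmic derivative at a point at infinity}\label{sec:local}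

\subsection*{Order and leading coefficient}
Let $F=\mathbb{K}((s))$, $R=\mathbb{K}[[s]]$, $A_F=A\otimes F$ and $A_R=A\otimes R$, so that $A_R/sA_R=A$. An element of $A_F$ is a \emph{finite} sum $\sum_i f_i\otimes a_i$; it involves only a finite-dimensional subspace of $A$, and the proof below depends on this. Take the $f_i$ linearly independent and complete them to a basis of $A$. In this basis $A_R$ consists of the vectors with all coordinates in $R$. Therefore, for $G=\sum_i f_i\otimes a_i\neq0$,
\begin{equation}\label{eq:ord}
\operatorname{ord}G:=\max\{n: G\in s^nA_R\}=\min_i\operatorname{ord}a_i ,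
\end{equation}
and $(V\otimes F)\cap A_R=V\otimes R$ for every subspace $V\subset A$. The \emph{leading coefficient} $\operatorname{lc}(G)\in A$ is the class of $s^{-\operatorname{ord}G}G$ modulo $s$. It is nonzero, and it lies in $V$ if $G\in V\otimes F$.

\subsection*{The derivations $\nabla$ and $\delta$}
Let $\Phi$ be an $F$-algebra automorphism of $A_F$. Let $D=1\otimes s\frac{d}{ds}$ be the derivation of $A_F$ that differentiates the coefficients, and put
\[
\nabla=\Phi D\Phi^{-1},\qquad \delta=\nabla-D .
\]
Both are $\mathbb{K}$-linear derivations of $A_F$. Since $\Phi$ fixes $F$ and $D$ kills $A$,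
\begin{equation}\label{eq:nabla}
\nabla(a)=sa'\quad(a\in F),\qquad \nabla\Phi(f)=0\quad(f\in A).
\end{equation}
So $\delta$ vanishes on $F$, that is, $\delta$ is $F$-linear. The second identity reads $\delta(\Phi(f))=-D(\Phi(f))$: up to sign, $\delta$ is the derivative of the family composed with $\Phi^{-1}$, its logarithmic derivative. We use $s\,d/ds$ rather than $d/ds$ because it does not lower the order and has the powers $s^j$ as eigenvectors, with eigenvalue $j$.

Suppose $\delta\ne0$. Then $\delta(x_i)\neq0$ for some generator $x_i$. Let $m=-\min\operatorname{ord}\delta(x_i)$, the minimum over such $i$. By the Leibniz rule $s^m\delta(A)\subset A_R$, and $m$ is the least integer with this property. We call $m$ the \emph{pole order} of $\delta$. The reduction of $s^m\delta|_A$ modulo $s$ is a derivation $\bar\delta$ of $A$, the \emph{leading coefficient} of $\delta$, and $\bar\delta\ne0$ by the minimality of $m$. If $\delta=0$, put $m=-\infty$.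

\begin{example}[the line]\label{ex:line}
Let $A=\mathbb{K}[x]$ and $\Phi(x)=ax+b$ with $a\in F^*$, $b\in F$. As $Dx=0$, the identity $\nabla(ax+b)=0$ reads $sa'x+a\,\delta(x)+sb'=0$, so
\[
\delta=-(\alpha x+\beta)\,\frac{d}{dx},\qquad \alpha=\frac{sa'}{a},\quad\beta=\frac{sb'}{a}.
\]
Write $a=s^\nu u$ with $u\in R^*$. Then $\alpha=\nu+su'/u\in\nu+sR$. There are three cases.
\begin{itemize}
\item $\beta\notin R$. Then $m=-\operatorname{ord}\beta\ge1$, and $\bar\delta$ is a nonzero multiple of $d/dx$, which is locally nilpotent.
\item $\beta\in R$ and $\nu\ne0$. Then $m=0$ and $\bar\delta=-(\nu x+\beta(0))\,d/dx$. With $z=x+\beta(0)/\nu$ we get $\bar\delta z^k=-\nu k z^k$, so $\bar\delta$ is $\mathbb{Z}$-diagonalizable.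
\item $\beta\in R$ and $\nu=0$. Then $sb'=\sum_j jb_js^j$ equals $a\beta\in R$, so $b_j=0$ for $j<0$; moreover $sb'$ has no constant term. Hence $\alpha,\beta\in sR$, so $m<0$, and $\Phi(x)\in A_R$ has no pole.
\end{itemize}
The last case shows why a nilpotent leading coefficient does not occur for $m=0$: it would need $b'=cs^{-1}+\cdots$ with $c\neq0$, and $s^{-1}$ has no antiderivative in $F$. For a concrete family take $\varphi_t^*x=tx+t^2-1$ on $C=\mathbb{A}^1\setminus\{0\}$, with $\varphi_1=\mathrm{id}$. At $t=\infty$, with $s=1/t$, we find $\delta=(x+2s^{-1})\,d/dx$, so $m=1$ and $\bar\delta=2\,d/dx$. At $t=0$, with $s=t$, we find $\delta=-(x+2s)\,d/dx$, so $m=0$ and $\bar\delta=-x\,d/dx$. The family is not a subgroup, yet its two ends exhibit a $\mathbb{G}_{\mathrm a}$-action and a $\mathbb{G}_{\mathrm m}$-action.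
\end{example}

\begin{example}[the identity versus infinity]\label{ex:plane}
Let $A=\mathbb{K}[x,y]$, $C=\mathbb{A}^1$, and
\[
\varphi_t^*x=u:=x+ty^2,\qquad \varphi_t^*y=y+tu^2 ,
\]
a composition of two triangular automorphisms, with $\varphi_0=\mathrm{id}$. The derivative at $t=0$ is $\partial=y^2\partial_x+x^2\partial_y$. It sends a nonzero form of degree $k\ge1$ with nonnegative integer coefficients to a nonzero form of degree $k+1$ of the same kind. So the elements $\partial^nx$ are linearly independent, $\partial$ is not locally finite, and it comes from no action of $\mathbb{G}_{\mathrm a}$ or $\mathbb{G}_{\mathrm m}$. Now let $t=s^{-1}$, so that $\nabla t=-t$. From $\nabla u=0$ and $\nabla(y+tu^2)=0$ we get $\delta(y)=tu^2$ and $\delta(x)-ty^2+2ty\,\delta(y)=0$, so $\delta(x)=ty^2-2t^2yu^2$. The top terms are $t^3y^4$ in $\delta(y)$ and $-2t^4y^5$ in $\delta(x)$. Hence $m=4$ and $\bar\delta=-2y^5\partial_x$, which is locally nilpotent.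
\end{example}

The trichotomy of Example~\ref{ex:line} holds in general.

\begin{proposition}\label{prop:local}
Let $\Phi$ be an $F$-algebra automorphism of $A_F$, and let $m$ and $\bar\delta$ be as above.
\begin{enumerate}
\item[(a)] If $m\ge1$, then $\bar\delta$ is a nonzero locally nilpotent derivation.
\item[(b)] If $m=0$, then $\bar\delta$ is a nonzero $\mathbb{Z}$-diagonalizable derivation.
\item[(c)] Suppose $m\le0$, and let $\varepsilon=\bar\delta$ if $m=0$ and $\varepsilon=0$ if $m<0$. For $0\ne f\in A$ the element $\operatorname{lc}\Phi(f)$ is an eigenvector of $\varepsilon$ with eigenvalue $-\operatorname{ord}\Phi(f)$. In particular, if $m<0$, then $\Phi(A)\subset A_R$.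
\end{enumerate}
\end{proposition}

\begin{proof}
We know little about $\delta$ directly, while \eqref{eq:nabla} describes $\nabla$ completely. So we first express the leading coefficient through $\nabla$.

\emph{Reduction modulo $s$.} Let $k=\max(m,0)$, and let $\varepsilon$ be the reduction of $s^k\delta|_A$ modulo $s$. Then $\varepsilon=\bar\delta$ for $m\ge0$, and $\varepsilon=0$ for $m<0$ because then $\delta(A)\subset sA_R$; this agrees with the notation in (c). The operator $s^k\delta$ is $F$-linear and maps $A$ into $A_R$, so it preserves $A_R$ and $sA_R$. The operator $D$ maps $A_R$ into $sA_R$. Hence $s^k\nabla=s^kD+s^k\delta$ preserves $A_R$ and $sA_R$, and it induces $\varepsilon$ on $A_R/sA_R=A$.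

\emph{Proof of (c).} Here $k=0$. Let $j=-\operatorname{ord}\Phi(f)$ and $X=s^j\Phi(f)\in A_R$. By \eqref{eq:nabla} and the Leibniz rule, $\nabla X=jX$. Reducing modulo $s$ gives $\varepsilon(\operatorname{lc}\Phi(f))=j\operatorname{lc}\Phi(f)$. If $m<0$, the left side is zero, so $j=0$ in $\mathbb{K}$ and therefore in $\mathbb{Z}$.

\emph{Two lattices.} Parts (a) and (b) are finiteness statements: a given finite-dimensional subspace $V\subset A$ has to be placed in a finite-dimensional $\varepsilon$-stable subspace on which $\varepsilon$ can be computed. The obvious space $V\otimes F$ is not $\nabla$-stable, but the spaces $\Phi(U\otimes F)$ are. Choose a finite-dimensional $U\subset A$ with $\Phi^{-1}(V)\subset U\otimes F$, let $(u_i)$ be a basis of $U$, and put $W=\Phi(U\otimes F)$. Then $V\subset W$, the elements $\Phi(u_i)$ form an $F$-basis of $W$, and by \eqref{eq:nabla}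
\begin{equation}\label{eq:flat}
\nabla\Bigl(\sum_i a_i\Phi(u_i)\Bigr)=\sum_i sa_i'\,\Phi(u_i)\qquad(a_i\in F).
\end{equation}
In particular $W$ is $\nabla$-stable. A \emph{lattice} in $W$ is a finitely generated $R$-submodule that spans $W$ over $F$. Two lattices are commensurable: each generator of one is an $F$-linear combination of generators of the other, so a power of $s$ multiplies one lattice into the other. We use
\[
\Lambda_0=\bigoplus_i R\,\Phi(u_i),\qquad \Lambda=W\cap A_R .
\]
On $\Lambda_0$ the operator $\nabla$ is explicit; on $\Lambda$ it sees $\varepsilon$.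

To see that $\Lambda$ is a lattice, choose a finite-dimensional $V'\subset A$ with $W\subset V'\otimes F$. Then $\Lambda\subset(V'\otimes F)\cap A_R=V'\otimes R$, so $\Lambda$ is finitely generated because $R$ is Noetherian, and every $w\in W$ has $s^nw\in\Lambda$ for large $n$. Since $W$ is an $F$-subspace, $s\Lambda=W\cap sA_R$. Therefore $\Lambda/s\Lambda$ embeds into $A_R/sA_R=A$, and its image $\overline{\Lambda}$ contains $V$ because $V\subset W\cap A_R$. The operator $s^k\nabla$ preserves $W$, $A_R$ and $sA_R$, hence $\Lambda$ and $s\Lambda$. So $\overline{\Lambda}$ is a finite-dimensional $\varepsilon$-stable subspace of $A$, and for a polynomial $Q\in\mathbb{K}[X]$,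
\begin{equation}\label{eq:criterion}
Q(s^k\nabla)\Lambda\subset s\Lambda\quad\Longrightarrow\quad Q(\varepsilon)=0\ \text{on }\overline{\Lambda}\supset V.
\end{equation}
Fix $N\ge1$ with $\Lambda\subset s^{-N}\Lambda_0$ and $s^N\Lambda_0\subset s\Lambda$.

\emph{Proof of (a).} Here $k=m\ge1$. Since $s\,d/ds$ does not lower the order, \eqref{eq:flat} shows that $s^m\nabla$ maps $s^j\Lambda_0$ into $s^{j+m}\Lambda_0$ for all $j\in\mathbb{Z}$. Each application gains at least one power of $s$, so for $mn\ge2N$
\[
(s^m\nabla)^n\Lambda\subset(s^m\nabla)^n s^{-N}\Lambda_0\subset s^{mn-N}\Lambda_0\subset s^N\Lambda_0\subset s\Lambda .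
\]
By \eqref{eq:criterion}, $\bar\delta^{\,n}V=0$. As $V$ was arbitrary, $\bar\delta$ is locally nilpotent.

\emph{Proof of (b).} Here $k=0$, and $\nabla$ gains no power of $s$; instead it is diagonal. The $\mathbb{K}$-vector space $s^{-N}\Lambda_0/s^N\Lambda_0$ has as a basis the classes of $s^j\Phi(u_i)$ with $-N\le j<N$, and $\nabla$ multiplies $s^j\Phi(u_i)$ by $j$. So $Q(X)=\prod_{j=-N}^{N-1}(X-j)$ satisfies
\[
Q(\nabla)\Lambda\subset Q(\nabla)s^{-N}\Lambda_0\subset s^N\Lambda_0\subset s\Lambda .
\]
By \eqref{eq:criterion}, $Q(\bar\delta)=0$ on $\overline{\Lambda}$. The roots of $Q$ are integers, and they are distinct in $\mathbb{K}$, so $\overline{\Lambda}$ is a sum of eigenspaces of $\bar\delta$ with integer eigenvalues. As $V$ was arbitrary, these eigenspaces span $A$.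
\end{proof}

\begin{remark}
Of the ring $A$ the proposition uses only finite generation, which makes $m$ finite. Characteristic zero is essential in (c). In characteristic $p$ take $A=\mathbb{K}[x]$ and $\Phi(x)=s^{-p}x$: then $D\Phi(x)=0=\nabla\Phi(x)$, so $\delta=0$, although $\Phi(x)$ has a pole.
\end{remark}

\section{Discreteness}\label{sec:discrete}

\begin{proof}[Proof of Theorem~\ref{thm:discrete}]
By Lemma~\ref{lem:curve} it suffices to show that every pointed curve of automorphisms $\varphi\colon C\to\operatorname{Aut}(Y)$ is constant. Let $\Phi$ be as in Lemma~\ref{lem:family}(a), let $p\in C_\infty$, and apply Proposition~\ref{prop:local} to the base change of $\Phi$ at $p$. The case $m\ge1$ would give an effective $\mathbb{G}_{\mathrm a}$-action, and the case $m=0$ an effective $\mathbb{G}_{\mathrm m}$-action. So $m<0$, and $\Phi(A)\subset A_R$ by part (c).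

Let $f\in A$ and write $\Phi(f)=\sum_i f_i\otimes a_i$ with linearly independent $f_i\in A$ and $a_i\in\mathcal{O}(C)$. By \eqref{eq:ord}, each $a_i$ is regular at every $p\in C_\infty$. So $a_i$ is regular on the projective curve $\overline{C}$, hence constant. Thus $\varphi_t^*f$ does not depend on $t$, and $\varphi_t^*f=\varphi_{t_0}^*f=f$ for all $t$ and $f$.
\end{proof}

\begin{remark}
Affineness of $Y$ makes the sets $\operatorname{Aut}_d(Y)$ affine, so that a nonconstant curve in them must have a pole. The analogous statement for projective varieties is false: an elliptic curve carries no nontrivial action of $\mathbb{G}_{\mathrm a}$ or $\mathbb{G}_{\mathrm m}$, since it contains no rational curve, but its translations form a nonconstant family through the identity.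
\end{remark}

\section{Varieties without additive actions}\label{sec:torus}

In this section $Y$ has no effective $\mathbb{G}_{\mathrm a}$-action, so $A$ has no nonzero locally nilpotent derivation. Curves of automorphisms may now have poles, but only with $m=0$, and each such pole produces a $\mathbb{G}_{\mathrm m}$-action. To compare different points at infinity we need all these actions inside one torus $T$. Then the order of the pole of $\Phi(f)$ depends only on the $T$-weight of $f$, and a count of degrees on $\overline{C}$ leaves room only for scalar multiples of $f$.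

\subsection*{The maximal torus}

\begin{lemma}\label{lem:commute}
Any two $\mathbb{Z}$-diagonalizable derivations $E,E'$ of $A$ commute.
\end{lemma}

\begin{proof}
Let $A=\bigoplus_jA_j$ be the grading defined by $E'$. For $i\in\mathbb{Z}$ let $E_i$ be the linear map that sends $f\in A_j$ to the component of $Ef$ in $A_{j+i}$. Comparing components in the Leibniz rule for homogeneous elements shows that $E_i$ is a derivation. Only finitely many $E_i$ are nonzero on a finite set of homogeneous generators of $A$, so $E=\sum_iE_i$ is a finite sum.

Suppose that $E_i\ne0$ for some $i>0$, and let $\rho$ be the largest such $i$. For $f\in A_j$ the component of $E^nf$ in $A_{j+n\rho}$ is $E_\rho^nf$, because every other product $E_{i_1}\cdots E_{i_n}$ has degree less than $n\rho$. Since $E$ is locally finite, the elements $E^nf$, $n\ge0$, lie in a finite-dimensional subspace, in which only finitely many degrees occur. Hence $E_\rho^nf=0$ for large $n$, and $E_\rho$ is a nonzero locally nilpotent derivation, a contradiction. Reversing the sign of the grading excludes $i<0$. So $E=E_0$ preserves each eigenspace of $E'$, and $EE'=E'E$.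
\end{proof}

On $\mathbb{A}^1$ the lemma fails, and the proof shows how: for $E'=x\,d/dx$ and $E=(x+1)\,d/dx$ the component $E_{-1}$ is $d/dx$.

By Lemma~\ref{lem:rank} the rank of a torus acting effectively on $Y$ is at most $\dim Y$. Fix an effective action of a torus $T$ of maximal rank, with character lattice $M$ and grading $A=\bigoplus_{\chi\in M}A_\chi$, and identify $T$ with its image in $\operatorname{Aut}(Y)$.

\begin{lemma}\label{lem:maxtorus}
\begin{enumerate}
\item[(a)] For every $\mathbb{Z}$-diagonalizable derivation $E$ of $A$ there is a cocharacter $\lambda$ of $T$ such that $E$ acts on each $A_\chi$ as the scalar $\lambda(\chi)$.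
\item[(b)] Every subtorus of $\operatorname{Aut}(Y)$ is contained in $T$.
\item[(c)] If $h\in\operatorname{Aut}(Y)$ and $f\in A_\chi$, then $h^*f\in A_\mu$ for some $\mu\in M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\lambda_1,\dots,\lambda_r$ be a basis of $\operatorname{Hom}(M,\mathbb{Z})$, and let $E^{(k)}$ be the $\mathbb{Z}$-diagonalizable derivation that acts on $A_\chi$ as $\lambda_k(\chi)$. The joint eigenspaces of $E^{(1)},\dots,E^{(r)}$ are the $A_\chi$. By Lemma~\ref{lem:commute}, $E$ preserves them. The $E$-eigencomponents of an element $f$ are of the form $Q(E)f$ with $Q$ a polynomial, so they lie in $A_\chi$ if $f$ does. Hence the spaces $A_{(\chi,j)}=A_\chi\cap\ker(E-j)$ form a grading of $A$ by $M\oplus\mathbb{Z}$. Let $M'\subset M\oplus\mathbb{Z}$ be generated by its weights. The torus $\operatorname{Hom}(M',\mathbb{K}^*)$ acts effectively, so $\operatorname{rk}M'\le r$ by maximality. The projection $\pi\colon M'\to M$ is surjective because the weights of $T$ generate $M$. A surjection from a lattice of rank at most $r$ onto a lattice of rank $r$ is an isomorphism. Let $\lambda$ be the composition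 of $\pi^{-1}$ with the projection to $\mathbb{Z}$. Then $j=\lambda(\chi)$ for every weight $(\chi,j)$, which is the claim.

(b) Consider a $\mathbb{G}_{\mathrm m}$-action, with derivation $E$ and cocharacter $\lambda$ as in (a). An element $c\in\mathbb{K}^*$ multiplies $A_\chi$ by $c^{\lambda(\chi)}=\chi(\lambda(c))$, so it acts as $\lambda(c)\in T$. A subtorus is generated by the images of the factors of $\mathbb{G}_{\mathrm m}^{r'}$, so it lies in $T$.

(c) The group $hTh^{-1}$ is a subtorus, so $h\tau h^{-1}\in T$ for $\tau\in T$. From $h\tau=(h\tau h^{-1})h$ we get $\tau^*h^*f=h^*(h\tau h^{-1})^*f=\chi(h\tau h^{-1})\,h^*f$. So $h^*f$ is an eigenvector of every $\tau^*$, or zero. If it had nonzero components of weights $\mu\ne\mu'$, then $\mu(\tau)=\mu'(\tau)$ for all $\tau\in T$, which is false.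
\end{proof}

\subsection*{Weights and pole orders along a curve}
Fix a pointed curve of automorphisms $\varphi\colon C\to\operatorname{Aut}(Y)$, $\varphi_{t_0}=\mathrm{id}$, with its automorphism $\Phi$ of $A\otimes\mathcal{O}(C)$. A single automorphism may permute the weight spaces; the weight is a discrete datum, so along a curve through the identity it cannot change.

\begin{lemma}\label{lem:weights}
$\Phi$ and $\Phi^{-1}$ map $A_\chi$ into $A_\chi\otimes\mathcal{O}(C)$ for every $\chi\in M$.
\end{lemma}

\begin{proof}
Let $0\ne f\in A_\chi$ and write $\Phi(f)=\sum_\mu G_\mu$, a finite sum with $G_\mu\in A_\mu\otimes\mathcal{O}(C)$. The set $C_\mu=\{t: G_\mu(t)\ne0\}$ is open: it is the set where at least one coefficient of $G_\mu$ in a basis of $A_\mu$ is nonzero. For each $t$ the element $\varphi_t^*f\ne0$ is homogeneous by Lemma~\ref{lem:maxtorus}(c), so $t$ lies in exactly one $C_\mu$. Two nonempty open subsets of the irreducible curve $C$ meet, so only one $C_\mu$ is nonempty, and it is $C_\chi$ because $\varphi_{t_0}^*f=f$. Thus $G_\mu=0$ for $\mu\ne\chi$. The same proof applies to $\Phi^{-1}$, whose values are $(\varphi_t^{-1})^*f$.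
\end{proof}

Proposition~\ref{prop:local}(c) now gives the exact order of $\Phi(f)$ at infinity. For the count of degrees we need the order of $\Phi^{-1}(f)$ in terms of the \emph{same} cocharacter, so we prove the formula for all elements of $A_\chi\otimes F$.

\begin{lemma}\label{lem:orders}
For each $p\in C_\infty$ there is a cocharacter $\lambda_p$ of $T$ such that, after base change to $F=\mathbb{K}((s))$ at $p$,
\[
\operatorname{ord}\Phi(G)=\operatorname{ord}G-\lambda_p(\chi)\qquad\text{for all }\chi\in M\text{ and }0\ne G\in A_\chi\otimes F .
\]
In particular $\operatorname{ord}\Phi(f)=-\lambda_p(\chi)$ and $\operatorname{ord}\Phi^{-1}(f)=\lambda_p(\chi)$ for $0\ne f\in A_\chi$.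
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:local}(a) we have $m\le0$. The derivation $\varepsilon$ of part (c) is $\mathbb{Z}$-diagonalizable: by part (b) if $m=0$, and because $\varepsilon=0$ if $m<0$. Let $\lambda_p$ be its cocharacter from Lemma~\ref{lem:maxtorus}(a), and put $e=\lambda_p(\chi)$. For $0\ne f\in A_\chi$ we have $\operatorname{lc}\Phi(f)\in A_\chi$ by Lemma~\ref{lem:weights}, so its $\varepsilon$-eigenvalue is $e$. Part (c) gives $\operatorname{ord}\Phi(f)=-e$. By $R$-linearity, $s^e\Phi(A_\chi\otimes R)\subset A_R$.

Write $G=s^n(G_0+sG_1)$ with $n=\operatorname{ord}G$, $G_0=\operatorname{lc}(G)\in A_\chi\setminus\{0\}$ and $G_1\in A_\chi\otimes R$. Then $s^{e-n}\Phi(G)=s^e\Phi(G_0)+s\cdot s^e\Phi(G_1)$. The first term has order $0$ and the second lies in $sA_R$, so $\operatorname{ord}\Phi(G)=n-e$. For the last claim take $G=\Phi^{-1}(f)$, which lies in $A_\chi\otimes F$ by Lemma~\ref{lem:weights}, and note that $\operatorname{ord}f=0$.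
\end{proof}

For example, let $Y=C=T=\mathbb{G}_{\mathrm m}$, $A=\mathbb{K}[x,x^{-1}]$ and $\varphi_t^*x=tx$. The formula of Example~\ref{ex:line} gives $\delta=x\,d/dx$ at $t=\infty$ and $\delta=-x\,d/dx$ at $t=0$. On the weight $\chi$ of $x$ we get $\lambda_\infty(\chi)=1$ and $\lambda_0(\chi)=-1$, and these numbers add up to zero. The next proof shows that this balance always holds.

\subsection*{The count of degrees}

\begin{proposition}\label{prop:inT}
$\varphi_t\in T$ for all $t\in C$.
\end{proposition}

\begin{proof}
We use that a nonzero rational function on $\overline{C}$ has a divisor of degree $0$, that an effective divisor of degree $0$ is zero, and that a function with zero divisor is constant. Fix a weight $\chi$ and let $\Delta=\sum_{p\in C_\infty}\lambda_p(\chi)\,p$. For $0\ne f\in A_\chi$ write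
\[
\Phi(f)=\sum_i f_i\otimes a_i,\qquad\Phi^{-1}(f)=\sum_i f'_i\otimes b_i
\]
with nonzero $a_i,b_i\in\mathcal{O}(C)$, linearly independent $f_i$, and linearly independent $f_i'$. By \eqref{eq:ord} and Lemma~\ref{lem:orders}, $\operatorname{ord}_pa_i\ge-\lambda_p(\chi)$ and $\operatorname{ord}_pb_i\ge\lambda_p(\chi)$ for $p\in C_\infty$, while $a_i$ and $b_i$ are regular on $C$. Hence on $\overline{C}$
\[
\operatorname{div}(a_i)+\Delta\ge0,\qquad\operatorname{div}(b_i)-\Delta\ge0 .
\]
The first inequality gives $\deg\Delta\ge0$; alone it would allow many independent functions $a_i$. The second gives $\deg\Delta\le0$. So $\deg\Delta=0$, and $\operatorname{div}(a_i)=-\Delta$ for all $i$.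

There is therefore a unique function $a_\chi\in\mathcal{O}(C)$ with $\operatorname{div}(a_\chi)=-\Delta$ and $a_\chi(t_0)=1$. It has no zero on $C$, because $\Delta$ is supported at infinity, and it depends only on $\chi$. Every $a_i$ is a constant multiple of $a_\chi$, so $\Phi(f)=f_0\otimes a_\chi$ with $f_0\in A$, and evaluation at $t_0$ gives $f_0=f$. Thus
\[
\varphi_t^*f=a_\chi(t)f\qquad\text{for all }f\in A_\chi,\ t\in C .
\]

It remains to see that the scalars $a_\chi(t)$ come from an element of $T$. Let $\chi,\chi'$ be weights and $0\ne f\in A_\chi$, $0\neq f'\in A_{\chi'}$. Since $A$ is a domain, $ff'\neq0$. So $\chi+\chi'$ is a weight, and $\varphi_t^*(ff')=\varphi_t^*f\cdot\varphi_t^*f'$ gives $a_{\chi+\chi'}=a_\chi a_{\chi'}$. The weights form a monoid that generates $M$, so every element of $M$ is a difference $\chi-\chi'$ of weights. The value $a_\chi(t)/a_{\chi'}(t)$ depends only on the difference: if $\chi-\chi'=\psi-\psi'$, then $a_\chi a_{\psi'}=a_{\chi+\psi'}=a_{\psi+\chi'}=a_\psi a_{\chi'}$. This defines a homomorphism $M\to\mathbb{K}^*$, that is, an element $\tau\in T$ with $\chi(\tau)=a_\chi(t)$ for all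 weights $\chi$. Then $\tau^*=\varphi_t^*$ on $A$, and $\varphi_t=\tau$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:torus}, first statement]
Lemma~\ref{lem:curve} and Proposition~\ref{prop:inT} give $\operatorname{Aut}^\circ(Y)\subset T$. Conversely, the action defines a morphism $\iota\colon T\to\operatorname{Aut}_d(Y)$ for some $d$, with image in $\operatorname{Aut}^\circ(Y)$, as noted after Lemma~\ref{lem:family}. So $\operatorname{Aut}^\circ(Y)=T$ as groups.

To show that $\iota$ is a closed embedding, we show that $\iota^*\colon\mathcal{O}(\operatorname{Aut}_d(Y))\to\mathcal{O}(T)$ is surjective. Let $f_1,\dots,f_l$ be nonzero homogeneous generators of the algebra $A$, of weights $\chi_1,\dots,\chi_l$, and let $\ell_i$ be a linear form on $A$ with $\ell_i(f_i)=1$. The regular functions \eqref{eq:coefficients} for $f_i$ and $\ell_i$ pull back to $\tau\mapsto\chi_i(\tau)$ and $\tau\mapsto\chi_i(\tau)^{-1}$. The monomials in the $f_i$ span $A$, so every weight is a sum of $\chi_i$, and the $\chi_i$ generate $M$. Hence every character of $T$ lies in the image of $\iota^*$, and the characters span $\mathcal{O}(T)$.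

Finally, $\operatorname{rk}T\le\dim Y$ by Lemma~\ref{lem:rank}, and $T$ contains every subtorus by Lemma~\ref{lem:maxtorus}(b).
\end{proof}

\begin{remark}
That $A$ is a domain was used in Lemma~\ref{lem:rank} and at the end of the proof of Proposition~\ref{prop:inT}. The bound on the rank fails for reducible $Y$: the torus $\mathbb{G}_{\mathrm m}^2$ acts effectively on the disjoint union of two copies of $\mathbb{G}_{\mathrm m}$, which has dimension $1$ and no nontrivial $\mathbb{G}_{\mathrm a}$-action.
\end{remark}

\subsection*{All ranks occur}

\begin{proof}[Proof of Theorem~\ref{thm:torus}, second statement]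
Let $Z$ be a smooth affine curve whose projective completion $\overline{Z}$ has positive genus, and put $Y=\mathbb{G}_{\mathrm m}^r\times Z^{n-r}$, an affine variety of dimension $n$. A morphism $\mathbb{A}^1\to\mathbb{G}_{\mathrm m}$ is a unit of $\mathbb{K}[t]$, hence constant. A morphism from $\mathbb{A}^1$ or $\mathbb{G}_{\mathrm m}$ to $Z$ extends to a morphism $\mathbb{P}^1\to\overline{Z}$, and a curve dominated by $\mathbb{P}^1$ is rational by L\"uroth's theorem; so the morphism is constant.

It follows that every orbit map $\mathbb{G}_{\mathrm a}\to Y$ is constant. So $Y$ has no nontrivial $\mathbb{G}_{\mathrm a}$-action, and $\operatorname{Aut}^\circ(Y)=T$ is the torus of maximal rank chosen above. The torus $\mathbb{G}_{\mathrm m}^r$ acts effectively on the first factor, so $\operatorname{rk}T\ge r$. For the opposite bound let $\pi\colon Y\to Z^{n-r}$ be the projection. For every cocharacter $\lambda$ of $T$ and $y\in Y$ the morphism $\mathbb{G}_{\mathrm m}\to Z^{n-r}$, $c\mapsto\pi(\lambda(c)y)$, is constant. The images of the cocharacters generate $T$, so $\pi\circ\tau=\pi$ for all $\tau\in T$, and $\pi^*\mathcal{O}(Z^{n-r})\subset A_0$.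 Lemma~\ref{lem:rank} gives $\operatorname{rk}T+(n-r)\le n$. Hence $\operatorname{rk}T=r$.
\end{proof}

\section{Additive actions force infinite dimension}\label{sec:cor}

Corollary~\ref{cor:main} needs one more fact: in dimension at least $2$, one $\mathbb{G}_{\mathrm a}$-action produces families of unbounded dimension. The model is the set of maps $(x,y)\mapsto(x,y+f(x))$ of the plane, which are the automorphisms $\exp(f\partial_y)$ with $f\in\ker\partial_y=\mathbb{K}[x]$. In general we have to show that the kernel is large.

\begin{lemma}\label{lem:kernel}
Let $\partial\ne0$ be a locally nilpotent derivation of $A$ and $B=\ker\partial$. There is $q\in A$ with $b:=\partial q\in B\setminus\{0\}$, and $\operatorname{trdeg}_{\mathbb{K}}B\ge\dim Y-1$.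
\end{lemma}

\begin{proof}
Take $f$ with $\partial f\ne0$, let $l\ge1$ be maximal with $\partial^lf\neq0$, and put $q=\partial^{l-1}f$. Extend $\partial$ to $A'=A[b^{-1}]$ by $\partial(f/b^i)=\partial(f)/b^i$. The extension is a locally nilpotent derivation with kernel $B'=B[b^{-1}]$, and $u=q/b$ satisfies $\partial u=1$, so $\partial^nu^n=n!$. We show that $A'=B'[u]$. Let $a\in A'$ and use induction on the least $n\ge0$ with $\partial^{n+1}a=0$. If $n=0$, then $a\in B'$. If $n\ge1$, then $c=\partial^na$ lies in $B'$ and $\partial^n(a-cu^n/n!)=c-c=0$, so $a-cu^n/n!\in B'[u]$ by induction. Hence the fraction field of $A$ is generated by one element over that of $B$.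
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(i) One direction is Theorem~\ref{thm:discrete}. Conversely, the image of an effective action of $\mathbb{G}_{\mathrm a}$ or $\mathbb{G}_{\mathrm m}$ is a nontrivial subgroup that lies in $\operatorname{Aut}^\circ(Y)$, as noted after Lemma~\ref{lem:family}.

(ii) If there is no effective $\mathbb{G}_{\mathrm a}$-action, then $\operatorname{Aut}^\circ(Y)$ is an algebraic torus by Theorem~\ref{thm:torus}. An algebraic torus is closed in some $\operatorname{Aut}_d(Y)$, so it is an algebraic group. It remains to show that $\operatorname{Aut}^\circ(Y)$ is not an algebraic group if $A$ has a locally nilpotent derivation $\partial\ne0$.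

Let $B$, $q$, $b$ be as in Lemma~\ref{lem:kernel}. Since $\dim Y\ge2$, the ring $B$ contains an element transcendental over $\mathbb{K}$, so $\dim_{\mathbb{K}}B=\infty$. For $f\in B$ we have $(f\partial)^n=f^n\partial^n$, so $f\partial$ is a locally nilpotent derivation, and $\exp(f\partial)$ is an automorphism of $A$ with inverse $\exp(-f\partial)$. Let $\psi_f$ be the corresponding automorphism of $Y$, and let $V\subset B$ be a finite-dimensional subspace. The sums $\exp(\pm f\partial)x_i=\sum_n(\pm f)^n\,\partial^nx_i/n!$ have a number of terms that does not depend on $f$, and they are polynomial in the coordinates of $f\in V$. By Lemma~\ref{lem:family}(b), $\psi\colon V\to\operatorname{Aut}(Y)$ is a morphism. Its image lies in $\operatorname{Aut}^\circ(Y)$ by Lemma~\ref{lem:family}(c), since $\psi_0=\mathrm{id}$. It is injective, because $\psi_f^*q=q+fb$ and $b\ne0$ in the domain $A$.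

Suppose that $\operatorname{Aut}^\circ(Y)\subset\operatorname{Aut}_d(Y)$ for some $d$. Then $\psi$ maps $V$ into the closed subset $\operatorname{Aut}_d(Y)$ of some $\operatorname{Aut}_{d'}(Y)$ with $d'\geq d$, so it is an injective morphism $V\to\operatorname{Aut}_d(Y)$, and $\dim V\le\dim\operatorname{Aut}_d(Y)$. This is impossible, since $\dim V$ can be arbitrarily large. So $\operatorname{Aut}^\circ(Y)$ is not an algebraic subset.
\end{proof}

The hypothesis $\dim Y\ge2$ in (ii) cannot be dropped. For $Y=\mathbb{A}^1$ the kernel of $d/dx$ is $\mathbb{K}$, and $\operatorname{Aut}^\circ(\mathbb{A}^1)=\{x\mapsto ax+b\}$ is an algebraic group that is not commutative, hence not a torus.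

\begin{thebibliography}{9}

\bibitem{BP}
Ivan Beldiev and Alexander Perepechko,
\emph{Automorphism groups of non-normal rigid affine surfaces are finite-dimensional},
arXiv:2607.00652 (2026).

\bibitem{Mum}
Mumford,
\emph{Abelian Varieties}.

\end{thebibliography}
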